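# Simple modules at the origin and pure sheaves on $G\operatorname{-Hilb}(\mathbb C^3)$

## 1. The scalar action of $\mathbb Z/3$ on $\mathbb C^3$

Let $\omega=e^{2\pi i/3}$ and let $G\subset\operatorname{SL}(3,\mathbb C)$ be the group of order $3$ generated by $\omega\cdot\mathrm{id}$. Put $S=\mathbb C[x_1,x_2,x_3]$, with $\mathfrak m=(x_1,x_2,x_3)$. Let $\chi$ be the character by which $G$ acts on linear functions. Then a monomial of degree $d$ has character $\chi^d$, and the irreducible representations of $G$ are $1,\chi,\chi^2$.

A $G$-cluster is a $G$-invariant finite subscheme $Z\subset\mathbb C^3$ whose coordinate ring $\mathcal O_Z$ is the regular representation, here $1\oplus\chi\oplus\chi^2$. A free orbit is an example. Let us find all of them. The linear functions map to the $\chi$-part of $\mathcal O_Z$, which is a line. They cannot all map to $0$, because they generate $\mathcal O_Z$ as an algebra and $\mathcal O_Z\neq\mathbb C$. So a two-dimensional space of linear forms vanishes on $Z$, which means that $Z$ lies on a line $\ell$ through $0$. With a coordinate $t\in\ell^*$,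 the ideal of $Z$ in $\mathbb C[t]$ is generated by a monic cubic, invariant under $t\mapsto\omega t$ up to scalar, that is, by $t^3-c$. Hence a $G$-cluster is a pair $(\ell,c)$ with $c\in\ell^{\otimes 3}$, and
$$\mathcal O_Z=\mathbb C\cdot 1\oplus\mathbb C\,t\oplus\mathbb C\,t^2 .$$
The pairs form the total space $Y=\operatorname{Tot}\mathcal O_{\mathbb P^2}(-3)$. (As a scheme, the moduli space of clusters is smooth by the theorem of Bridgeland–King–Reid recalled in Section 3; our family gives a bijective morphism from $\operatorname{Tot}\mathcal O_{\mathbb P^2}(-3)$ to it, and a bijective morphism of complex varieties onto a normal variety is an isomorphism by Zariski's main theorem.) The map $\tau\colon Y\to\mathbb C^3/G$ sends a cluster to the orbit that supports it. It is supported at $0$ exactly when $c=0$, so $\tau^{-1}(0)$ is the zero section $\mathbb P^2$.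

Let $\mathcal Z\subset Y\times\mathbb C^3$ be the universal cluster, with projections $p,q$ to $Y$ and $\mathbb C^3$. Since $t\in\ell^*$ and $\ell$ is the fiber of $\mathcal O(-1)$,
$$p_*\mathcal O_{\mathcal Z}=\mathcal O\;\oplus\;\mathcal O(1)\otimes\chi\;\oplus\;\mathcal O(2)\otimes\chi^2 .$$
For $A\in D(Y)$ set $\Phi(A)=Rq_*p^*A$. As $\mathbb C^3$ is affine, this is the complex of $S$-modules with $G$-action $R\Gamma(Y,A\otimes p_*\mathcal O_{\mathcal Z})$. For example $\Phi(\mathcal O_y)=\mathcal O_{Z_y}$. By Bridgeland–King–Reid, $\Phi$ is an equivalence from $D(Y)$ to $D^G(\mathbb C^3)$. The simplest objects on the right are $\mathcal O_0\otimes\rho$, that is, $S/\mathfrak m$ tensored with a character $\rho$. Which complexes on $Y$ do they come from?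

There is a quick test. Suppose that $A$ is supported on $\tau^{-1}(0)$ and that $R\Gamma(Y,A\otimes R_\sigma)$, with $R_1=\mathcal O$, $R_\chi=\mathcal O(1)$, $R_{\chi^2}=\mathcal O(2)$, is $\mathbb C$ in degree $0$ for $\sigma=\rho$ and is $0$ for the other $\sigma$. Then $\Phi(A)\cong\mathcal O_0\otimes\rho$. Indeed, $\Phi(A)$ has only $H^0$, and $H^0\cong\rho$ as a representation. It is supported at $0$, so $\mathfrak m$ acts nilpotently on it, $\mathfrak m H^0$ is a proper $G$-stable subspace of an irreducible representation, and so $\mathfrak mH^0=0$.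

Now we compute on $\mathbb P^2$, writing $\Psi=\Phi^{-1}$. The sheaves $\mathcal O(-2)$ and $\mathcal O(-1)$ have no cohomology and $R\Gamma(\mathcal O)=\mathbb C$, so
$$\Psi(\mathcal O_0\otimes\chi^2)=\mathcal O_{\mathbb P^2}(-2).$$
The sheaves $\mathcal O(-2),\mathcal O(-1)$ have no cohomology and $H^2(\mathcal O(-3))=\mathbb C$, so $\Psi(\mathcal O_0\otimes 1)=\mathcal O_{\mathbb P^2}(-3)[2]$. For $\chi$, twist the Euler sequence $0\to\Omega^1\to\mathcal O(-1)^3\to\mathcal O\to0$. With the twist by $-1$ the two right-hand terms have no cohomology, so $R\Gamma(\Omega^1(-1))=0$. With no twist, $R\Gamma(\Omega^1)=\mathbb C[-1]$. With the twist by $1$, the map $H^0(\mathcal O^3)\to H^0(\mathcal O(1))$ is an isomorphism, so $R\Gamma(\Omega^1(1))=0$. Hence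
$$\Psi(\mathcal O_0\otimes\chi)=\Omega^1_{\mathbb P^2}(-1)[1].$$

Each of the three complexes is a single sheaf, placed in degree $0$ for $\chi^2$, in degree $-1$ for $\chi$, and in degree $-2$ for the trivial representation.

## 2. A group of order two, with a curve over the origin

Let $G$ be generated by $\operatorname{diag}(-1,-1,1)$, written $\frac12(1,1,0)$ (the previous group is $\frac13(1,1,1)$), and let $\chi$ be its nontrivial character. In a cluster, $\mathcal O_Z\cong1\oplus\chi$; the function $z$ acts as a scalar $c$, and $x,y$ map to the line of type $\chi$, not both to $0$. So $Z$ lies on a line $\ell\times\{c\}$ with $\ell\subset\mathbb C^2$, and it is given there by $t^2=a$. Thus $Y=\operatorname{Tot}\mathcal O_{\mathbb P^1}(-2)\times\mathbb C$, the fiber $\tau^{-1}(0)$ is the curve $C=\mathbb P^1$ where $a=c=0$, and $R_1=\mathcal O$, $R_\chi=\mathcal O(1)$. The same test applies: $R\Gamma(\mathcal O_C(-1))=0$ and $R\Gamma(\mathcal O_C(-1)\otimes\mathcal O(1))=\mathbb C$, so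
$$\Psi(\mathcal O_0\otimes\chi)=\mathcal O_C(-1).$$

So far every nontrivial $\rho$ has given one sheaf, in degree $0$ or $-1$. Nothing in the definition of $\Psi$ makes this evident: a general object of $D(Y)$ has several cohomology sheaves. The question is whether this happens for every finite $G\subset\operatorname{SL}(3,\mathbb C)$.

## 3. Clusters, socles, and the statements

Let $G\subset\operatorname{SL}(3,\mathbb C)$ be finite, $V=\mathbb C^3$, $S=\mathbb C[V]$, and $\mathfrak m\subset S$ the maximal ideal of $0$. A $G$-equivariant coherent sheaf on $\mathbb C^3$ is the same as a finitely generated $S$-module $M$ with a $G$-action such that $g(sm)=g(s)g(m)$. We write $\operatorname{Ext}^i_G(A,B)=\operatorname{Hom}_{D^G(\mathbb C^3)}(A,B[i])$. For modules this is $\operatorname{Ext}^i_S(A,B)^G$, because taking invariants is exact. It vanishes for $i\notin[0,3]$, and also when $A$ and $B$ have disjoint supports. For an irreducible representation $\rho$, the module $\mathcal O_0\otimes\rho=S/\mathfrak m\otimes\rho$ is simple, since a submodule is a subrepresentation of $\rho$.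

**Definition (cluster).** A $G$-cluster is a $G$-invariant finite subscheme $Z\subset\mathbb C^3$ with $\mathcal O_Z\cong\mathbb C[G]$ as a representation. The scheme $Y=G\operatorname{-Hilb}(\mathbb C^3)$ is their fine moduli space, with universal family $\mathcal Z\subset Y\times\mathbb C^3$. The cluster of a point $y$ is $Z_y$, with ideal $I_{Z_y}$.

**Definition (socle and generators).** The socle of $\mathcal O_Z$ is $\{s\in\mathcal O_Z:\mathfrak ms=0\}$. The generators of $I_Z$ at $0$ are measured by $I_Z/\mathfrak mI_Z$. Both are representations of $G$. For $\frac13(1,1,1)$ and $c=0$, the socle is $\mathbb Ct^2\cong\chi^2$, and the ideal is generated by two linear forms and $t^3$, so $I_Z/\mathfrak mI_Z\cong\chi\oplus\chi\oplus1$. For $\frac12(1,1,0)$ and $a=c=0$, the socle is $\mathbb Ct\cong\chi$, and $I_Z=(l,t^2,z)$ with $l$ the linear form defining $\ell$, so $I_Z/\mathfrak mI_Z\cong\chi\oplus1\oplus1$.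

Bridgeland–King–Reid prove that $\tau\colon Y\to\mathbb C^3/G$ is a crepant resolution (in particular $Y$ is smooth and $\tau$ is proper and birational) and that
$$\Phi=Rq_*\,p^*(-\otimes\rho_0)\colon D(Y)\to D^G(\mathbb C^3),\qquad \rho_0\text{ trivial},$$
is an equivalence. Let $\Psi=\Phi^{-1}$. As before $\Phi(\mathcal O_y)=\mathcal O_{Z_y}$. For a representation $\sigma$ put $R_\sigma=\operatorname{Hom}_G(\sigma,p_*\mathcal O_{\mathcal Z})$, a vector bundle of rank $\dim\sigma$. Since $R\Gamma(\mathbb C^3,\Phi(A))=R\Gamma(\mathcal Z,p^*A)=R\Gamma(Y,A\otimes p_*\mathcal O_{\mathcal Z})$, we have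
$$\operatorname{Hom}_G\big(\sigma,R\Gamma(\mathbb C^3,\Phi(A))\big)=R\Gamma(Y,A\otimes R_\sigma).\tag{1}$$

**Definition (pure sheaf).** An object $E\in D(Y)$ is a pure sheaf if exactly one cohomology sheaf $H^k(E)$ is nonzero, that is, $E\cong\mathcal F[-k]$ with $\mathcal F\ne0$ coherent. (This is not the notion of a pure-dimensional sheaf.) All three complexes of Section 1 are pure in this sense; $\mathcal O_y\oplus\mathcal O_y[1]$ is not.

The conjecture of Cautis–Logvinenko, taken here from Craw, Lin and Yamagishi, "The Cautis-Logvinenko conjecture", arXiv:2607.25982 (2026), says that for every nontrivial irreducible $\rho$ the object $\Psi(\mathcal O_0\otimes\rho)$ is a pure sheaf with $k\in\{-1,0\}$. It is true for every finite $G\subset\operatorname{SL}(3,\mathbb C)$. From now on fix a nontrivial irreducible $\rho$ and put $E=\Psi(\mathcal O_0\otimes\rho)$. "Point" means closed point.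

**Theorem A.** There is exactly one $k$ with $H^k(E)\neq0$, and $k\in\{-1,0\}$. Moreover $k=0$ if and only if $\rho$ occurs in the socle of some $G$-cluster.

**Theorem B.** Exactly one of the following holds.

* (I) $E\cong\mathcal O_C(-1)$, in degree $0$, for a curve $C\cong\mathbb P^1$ in $\tau^{-1}(0)$.
* (II) $E$ is a sheaf in degree $0$, Cohen–Macaulay of pure dimension $2$ (local projective dimension $1$).
* (III) $E\cong F[1]$ with $F$ a sheaf, Cohen–Macaulay of pure dimension $2$ (local projective dimension $1$).

Let $s(y)$ and $g(y)$ be the multiplicities of $\rho$ in the socle of $\mathcal O_{Z_y}$ and in $I_{Z_y}/\mathfrak mI_{Z_y}$. Then (I) holds iff $s=g=1$ on $C$ and $s=g=0$ elsewhere, for a curve $C\cong\mathbb P^1$ in $\tau^{-1}(0)$; (II) holds iff $g\equiv0$ and $s\not\equiv0$; (III) holds iff $s\equiv0$ and $g\not\equiv0$. Finally, let $\delta_\rho=\det R_{V^*\otimes\rho}\otimes(\det R_{V\otimes\rho})^{-1}\in\operatorname{Pic}Y$. Then (I), (II), (III) hold iff respectively $\delta_\rho\cong\mathcal O$, $\delta_\rho\cong\mathcal O(D)$, $\delta_\rho\cong\mathcal O(-D)$,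 with $D>0$ effective supported in $\tau^{-1}(0)$; these three conditions are mutually exclusive.

In the examples, $\frac12(1,1,0)$ with $\chi$ is of type (I) with $s=g=1$ on $C$, while $\frac13(1,1,1)$ gives type (II) for $\chi^2$ (with $s=1$, $g=0$ on $\mathbb P^2$) and type (III) for $\chi$ (with $s=0$, $g=2$ on $\mathbb P^2$).

One elementary fact about clusters will be used all the time. Since $\mathcal O_{Z}\cong\mathbb C[G]$, we have $\mathcal O_{Z}^G=\mathbb C\cdot1$. Hence $\operatorname{Supp}Z$ is a single $G$-orbit: otherwise $\mathcal O_Z$ would be a product of two nonzero $G$-algebras, and the two units would be independent invariants. So if $0\in\operatorname{Supp}Z$, then $Z$ is supported at $0$ only.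

## 4. Fiber numbers and the three-term local model

We recall the commutative algebra. Let $R$ be a regular local ring of dimension $3$ with residue field $k$ and maximal ideal $\mathfrak m_R$.

* Minimal complexes. A bounded complex with finitely generated cohomology is quasi-isomorphic to a bounded complex $P$ of finitely generated free modules whose differentials have entries in $\mathfrak m_R$. Then $\operatorname{Hom}(P,k)$ has zero differential, so $\operatorname{rank}P^{-j}=\dim\operatorname{Ext}^j(P,k)$. For $k$ itself, $P$ is the Koszul complex, with ranks $1,3,3,1$. In particular a finitely generated module $M$ with $\operatorname{Ext}^1(M,k)=0$ is free.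
* Depth. For $M\ne0$ finitely generated, $\operatorname{pd}M+\operatorname{depth}M=3$ (Auslander–Buchsbaum), and $\operatorname{depth}M\le\dim R/\mathfrak p$ for each associated prime $\mathfrak p$ of $M$. For $0\to M'\to M\to M''\to0$ one has $\operatorname{depth}M'\ge\min(\operatorname{depth}M,\operatorname{depth}M''+1)$ and $\operatorname{depth}M''\ge\min(\operatorname{depth}M'-1,\operatorname{depth}M)$, where the zero module has depth $\infty$. A module $M\neq0$ is Cohen–Macaulay if $\operatorname{depth}M=\dim M$.
* Duality. For $A\in D(Y)$,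
$$\dim\operatorname{Ext}^j_Y(A,\mathcal O_y)=\dim\operatorname{Ext}^{3-j}_Y(\mathcal O_y,A).\tag{2}$$
Indeed, with $R=\mathcal O_{Y,y}$, $R\mathrm{Hom}(A_y,k)=\operatorname{Hom}_k(A_y\otimes^Lk,k)$ and $R\mathrm{Hom}(k,A_y)=R\mathrm{Hom}(k,R)\otimes^LA_y\cong(k\otimes^LA_y)[-3]$, so both sides equal $\dim H^{-j}(A_y\otimes^Lk)$.

Now the sensible first move is to measure $E$ at each point, by
$$b_j(y)=\dim\operatorname{Ext}^j_Y(E,\mathcal O_y)=\dim\operatorname{Ext}^j_G(\mathcal O_0\otimes\rho,\mathcal O_{Z_y}).$$
A map from $S/\mathfrak m\otimes\rho$ lands in the socle, so $b_0(y)$ is the multiplicity of $\rho$ in the socle of $\mathcal O_{Z_y}$. The numbers vanish for $j\notin[0,3]$.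

**Lemma 1 (local form).** Near each point $y$, with $R=\mathcal O_{Y,y}$, the object $E$ is represented by a complex of free modules in degrees $-2,-1,0$,
$$P:\quad R^{b_2}\xrightarrow{\ B\ }R^{b_1}\xrightarrow{\ A\ }R^{b_0},\qquad\text{entries of }A,B\text{ in }\mathfrak m_y,\quad b_j=b_j(y).\tag{3}$$
Moreover $\operatorname{Supp}E\subset\tau^{-1}(0)$; $b_1(y)=b_0(y)+b_2(y)$ for all $y$; only $H^{-1}(E)$ and $H^0(E)$ can be nonzero; $y\in\operatorname{Supp}H^0(E)$ iff $b_0(y)\ne0$; and $F:=H^{-1}(E)$ is a torsion sheaf with $\operatorname{depth}F_y\ge2$ wherever $F_y\neq0$, so that $\operatorname{Supp}F$ is empty or of pure dimension $2$.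

*Proof.* By (2), $b_3(y)=\dim\operatorname{Hom}_Y(\mathcal O_y,E)=\dim\operatorname{Hom}_G(\mathcal O_{Z_y},\mathcal O_0\otimes\rho)$. Such a map is determined by the image of $1$, which lies in $\rho^G=0$. So $b_3(y)=0$; here the nontriviality of $\rho$ enters. The minimal complex of $E_y$ therefore lives in degrees $-2,-1,0$, and the isomorphism of stalks extends to a neighborhood.

If $0\notin\operatorname{Supp}Z_y$, the modules $\mathcal O_0\otimes\rho$ and $\mathcal O_{Z_y}$ have disjoint supports, all $b_j(y)$ vanish, and $E=0$ near $y$. Hence $\operatorname{Supp}E\subset\tau^{-1}(0)$, a proper closed subset, and $E$ is generically zero. Counting ranks at the generic point gives $b_0-b_1+b_2=0$. The sheaf $H^{-2}(E)=\ker B$ is torsion and sits in a locally free sheaf, so it is $0$. As $A$ has entries in $\mathfrak m_y$, $H^0(E)\otimes k=k^{b_0}$, and Nakayama's lemma gives the statement on $\operatorname{Supp}H^0(E)$.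

Let $F_y\ne0$. The module $\operatorname{im}A\subset R^{b_0}$ is zero or torsion-free, so its depth is at least $1$. From $0\to K\to R^{b_1}\to\operatorname{im}A\to0$, the module $K=\ker A$ has depth at least $2$. From $0\to R^{b_2}\xrightarrow{B}K\to F_y\to0$, $\operatorname{depth}F_y\ge\min(3-1,2)=2$. So every associated prime $\mathfrak p$ of $F_y$ has $\dim R/\mathfrak p\ge2$, and since $F$ is torsion, $\dim R/\mathfrak p=2$. $\square$

This is as far as local information alone goes. Two cohomology sheaves are left, and nothing so far forbids both. Let $x,w$ be regular parameters in $R$, and take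
$$R\xrightarrow{\binom x0}R^2\xrightarrow{(0\ \,w)}R .\tag{4}$$
This complex is minimal, its ranks satisfy $1-2+1=0$, it is injective on the left, its $H^{-1}=R/x$ is torsion of depth $2$, and its $H^0=R/w$ is also nonzero. One can even put $w=x$. So a property of $E$ that does not hold for all complexes of the shape (3) is needed. Observe what is strange about (4). If $w\neq x$, there are points on $x=0$ where $b_2=1$ but $b_0=0$. If $w=x$, the supports agree, but the nonzero map to $k$ (unique up to scalar) factors through the summand $R/w$ in degree $0$, so it cannot "see" the class in $\operatorname{Ext}^2$ that comes from the summand $(R/x)[1]$. The next lemma excludes each of these.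

## 5. Dividing a cluster by a copy of $\rho$ in its socle

A point $y\in\operatorname{Supp}H^0(E)$ comes with a nonzero map $E\to\mathcal O_y$. On the other side of the equivalence this is a nonzero map $\mathcal O_0\otimes\rho\to\mathcal O_{Z_y}$, whose cokernel $Q$ is an honest module. Its special feature is that $Q$ is generated by the class of $1$, which is invariant and spans $Q^G$. So maps from clusters to $Q$ are very few, and duality (2) turns them into information on $\operatorname{Ext}^2(E,-)$.

**Lemma 2.** Let $0\ne\beta\in\operatorname{Hom}_G(\mathcal O_0\otimes\rho,\mathcal O_{Z_y})$, which is injective since the source is simple. Let $Q=Q_\beta$ be its cokernel and $\beta'\colon E\to\mathcal O_y$ the corresponding map.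

(a) If $y'\neq y$, then $b_2(y')=\dim\operatorname{Hom}_G(\mathcal O_{Z_{y'}},Q)\le1$. It equals $1$ iff there is a $G$-equivariant surjection $\mathcal O_{Z_{y'}}\to Q$. The kernel of any such surjection (for any $y'$, also $y'=y$) is isomorphic to $\mathcal O_0\otimes\rho$; in particular then $b_0(y')\neq0$.

(b) Composition with $\beta'$ gives a surjection $\operatorname{Ext}^2_Y(\mathcal O_y,\mathcal O_y)\to\operatorname{Ext}^2_Y(E,\mathcal O_y)$.

*Proof.* **Step 1: maps from clusters to $Q$.** Let $y'$ be any point. Since $\rho^G=0$ and invariants are exact, $Q^G=\mathbb C\cdot\bar1\ne0$. A $G$-map $\mathcal O_{Z_{y'}}\to Q$ is determined by the image of $1$, which lies in $Q^G$. So the space of such maps has dimension at most $1$. A nonzero map sends $1$ to a nonzero multiple of $\bar1$, which generates $Q$; hence it is surjective.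

**Step 2: kernels.** Let $\mathcal O_{Z_{y'}}\to Q$ be surjective with kernel $N$. As representations $\mathcal O_{Z_{y'}}\cong\mathbb C[G]\cong Q\oplus\rho$, so $N\cong\rho$. As $b_0(y)\neq0$, the cluster $Z_y$ is supported at $0$, so $Q\ne0$ is supported at $0$, so $0\in\operatorname{Supp}Z_{y'}$ and $Z_{y'}$ is supported at $0$. Then $\mathfrak m$ acts nilpotently on $N$, and $\mathfrak mN\subsetneq N$ is a $G$-stable proper subspace of an irreducible representation. So $\mathfrak mN=0$ and $N\cong\mathcal O_0\otimes\rho$. This puts a copy of $\rho$ into the socle of $\mathcal O_{Z_{y'}}$, so $b_0(y')\ne0$.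

**Step 3: duality and the long exact sequence.** By the equivalence and (2),
$$\dim\operatorname{Ext}^3_G(Q,\mathcal O_{Z_{y'}})=\dim\operatorname{Ext}^3_Y(\Psi Q,\mathcal O_{y'})=\dim\operatorname{Hom}_Y(\mathcal O_{y'},\Psi Q)=\dim\operatorname{Hom}_G(\mathcal O_{Z_{y'}},Q).\tag{5}$$
Apply $\operatorname{Hom}_G(-,\mathcal O_{Z_{y'}})$ to $0\to\mathcal O_0\otimes\rho\xrightarrow{\beta}\mathcal O_{Z_y}\to Q\to0$. Part of the long exact sequence is
$$\operatorname{Ext}^2_G(\mathcal O_{Z_y},\mathcal O_{Z_{y'}})\to\operatorname{Ext}^2_G(\mathcal O_0\otimes\rho,\mathcal O_{Z_{y'}})\to\operatorname{Ext}^3_G(Q,\mathcal O_{Z_{y'}})\to\operatorname{Ext}^3_G(\mathcal O_{Z_y},\mathcal O_{Z_{y'}})\to0,$$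
where the final $0$ is $\operatorname{Ext}^3_G(\mathcal O_0\otimes\rho,\mathcal O_{Z_{y'}})$, of dimension $b_3(y')=0$.

**Step 4: conclusion.** If $y'\ne y$, then $\operatorname{Ext}^i_G(\mathcal O_{Z_y},\mathcal O_{Z_{y'}})=\operatorname{Ext}^i_Y(\mathcal O_y,\mathcal O_{y'})=0$ for all $i$, so $b_2(y')=\dim\operatorname{Ext}^3_G(Q,\mathcal O_{Z_{y'}})$, and (5) with Steps 1 and 2 gives (a). If $y'=y$, then $\dim\operatorname{Ext}^3_G(Q,\mathcal O_{Z_y})=\dim\operatorname{Hom}_G(\mathcal O_{Z_y},Q)=1$, since the quotient map is nonzero, and $\dim\operatorname{Ext}^3_Y(\mathcal O_y,\mathcal O_y)=1$. The surjection between these two one-dimensional spaces is an isomorphism, so the map before it is $0$, and the first map of the sequence is surjective. Under the equivalence the first map is composition with $\beta'$. This is (b). $\square$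

Two checks. For $\frac13(1,1,1)$, $\rho=\chi^2$ and $y=(\ell,0)$, we get $Q=\mathbb C\cdot1\oplus\mathbb Ct$, which is not annihilated by the linear forms vanishing on a different line $\ell'$; so no other cluster maps onto $Q$, and $b_2=0$ away from $y$. For $\frac12(1,1,0)$ and $\rho=\chi$, $Q=S/\mathfrak m$, every cluster supported at $0$ maps onto $Q$, and $b_2=1$ along $C$. This agrees with the values of $g$ listed in Section 3, once we know that $g=b_2$ (Section 7).

## 6. $H^{-1}(E)$ and $H^0(E)$ do not coexist

*Proof of Theorem A.* As $\Psi$ is an equivalence, $E\ne0$. By Lemma 1 only $F=H^{-1}(E)$ and $H^0(E)$ can be nonzero. Suppose both are nonzero.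

**Step 1: the support of $H^0(E)$ is all of $\operatorname{Supp}E$.** This uses Lemma 2(a) to exclude the first model. Pick $y\in\operatorname{Supp}H^0(E)$ and $0\neq\beta\in\operatorname{Hom}_G(\mathcal O_0\otimes\rho,\mathcal O_{Z_y})$, possible as $b_0(y)\ne0$. Let $y'\notin\operatorname{Supp}H^0(E)$. Then $y'\ne y$ and $b_0(y')=0$. If $b_2(y')$ were $1$, Lemma 2(a) would give $b_0(y')\ne0$; so $b_2(y')=0$. Then $b_1(y')=b_0(y')+b_2(y')=0$, and $E=0$ near $y'$.

**Step 2: $E$ splits near a general point of $\operatorname{Supp}F$.** Let $D$ be an irreducible component of $\operatorname{Supp}F$. By Lemma 1, $\dim D=2$; by Step 1, $D\subset\operatorname{Supp}H^0(E)$. Consider the truncation triangle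
$$F[1]\to E\to H^0(E)\xrightarrow{\ \delta\ }F[2].$$
On an affine open set $\Omega_0$ meeting $D$, $\delta$ is an element of $\operatorname{Ext}^2_{\Omega_0}(H^0(E),F)$, a finitely generated $\mathcal O(\Omega_0)$-module. Its localization at the generic point of $D$ is an $\operatorname{Ext}^2$ over the discrete valuation ring $\mathcal O_{Y,D}$, which vanishes because such a ring has global dimension $1$. So some function not vanishing identically on $D$ kills $\delta$, and on the affine open set $\Omega\subset\Omega_0$ where this function is invertible, $\delta|_\Omega=0$. Thus $\Omega$ meets $D$ and $E|_\Omega\cong H^0(E)|_\Omega\oplus F|_\Omega[1]$.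

**Step 3: the contradiction.** This uses Lemma 2(b) to exclude the second model. Choose $y\in D\cap\Omega$. Since $y\in\operatorname{Supp}H^0(E)$, there are $\beta\neq0$ and $\beta'\colon E\to\mathcal O_y$ as in Lemma 2. Morphisms into shifts of $\mathcal O_y$ may be computed on $\Omega$, by adjunction for the open inclusion. The restriction of $\beta'$ to $F|_\Omega[1]$ lies in $\operatorname{Hom}(F[1],\mathcal O_y)=\operatorname{Ext}^{-1}(F,\mathcal O_y)=0$. By Lemma 2(b), every element of $\operatorname{Ext}^2(E,\mathcal O_y)$ has the form $\theta\circ\beta'$ with $\theta\in\operatorname{Ext}^2(\mathcal O_y,\mathcal O_y)$, so it restricts to $0$ on $F|_\Omega[1]$. But the splitting makes the restriction map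
$$\operatorname{Ext}^2(E,\mathcal O_y)\to\operatorname{Ext}^2(F|_\Omega[1],\mathcal O_y)=\operatorname{Ext}^1(F,\mathcal O_y)$$
surjective. Hence $\operatorname{Ext}^1(F_y,k)=0$, and $F_y$ is free over $\mathcal O_{Y,y}$. This is impossible, because $F_y$ is torsion, and nonzero as $y\in D$.

So exactly one of $H^{-1}(E)$, $H^0(E)$ is nonzero. Finally, $H^0(E)\ne0$ iff some $b_0(y)\neq0$, that is, iff $\rho$ occurs in the socle of some $G$-cluster. $\blacksquare$

## 7. Socles, generators, and the two-dimensional types

We start the proof of Theorem B. The aim is to show that $E$ falls into one of the three cases, with the stated $(s,g)$.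

**Step 1: $s=b_0$ and $g=b_2$.** The first is the description of $b_0$ in Section 4. For the second, (2) gives $b_2(y)=\dim\operatorname{Ext}^1_Y(\mathcal O_y,E)=\dim\operatorname{Ext}^1_G(\mathcal O_{Z_y},\mathcal O_0\otimes\rho)$. From $0\to I_{Z_y}\to S\to\mathcal O_{Z_y}\to0$, together with $\operatorname{Hom}_G(S,\mathcal O_0\otimes\rho)=\rho^G=0$ and $\operatorname{Ext}^1_G(S,-)=0$, this is $\dim\operatorname{Hom}_G(I_{Z_y},\mathcal O_0\otimes\rho)=\dim\operatorname{Hom}_G(I_{Z_y}/\mathfrak mI_{Z_y},\rho)=g(y)$.

**Step 2: the case $k=-1$ is type (III).** Here $H^0(E)=0$, so $b_0\equiv0$ and $b_1=b_2$. Then $E\cong F[1]$, and (3) gives resolutions $0\to R^{b_2}\to R^{b_2}\to F_y\to0$. At points of its support $F_y$ is torsion and nonzero, hence not free, so it has projective dimension $1$ and depth $2$; being torsion, it has dimension $2$ and is Cohen–Macaulay of pure dimension $2$. We have $s\equiv0$, and $g\not\equiv0$ as $F\neq0$.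

From here on $k=0$, so $E$ is a sheaf. Let $\Sigma=\operatorname{Supp}E=\{y:b_0(y)\ne0\}$. Off $\Sigma$ all $b_j$ vanish.

**Step 3: $\Sigma$ has no isolated points, and $b_2\le1$.** By (3), $E_y$ has projective dimension at most $2$, so $\operatorname{depth}E_y\geq1$ for $y\in\Sigma$. At an isolated point of $\Sigma$ the module $E_y$ would have finite length and depth $0$. So $\Sigma$ has no isolated points; in particular it is infinite. Given any $y'$, pick $y\in\Sigma$ with $y\ne y'$ and apply Lemma 2(a): $b_2(y')\le1$.

**Step 4: $b_2$ is constant on $\Sigma$.** Let $y\in\Sigma$ with $b_2(y)=1$, and let $y'\in\Sigma$, $y'\ne y$. Choose $0\neq\beta_1\in\operatorname{Hom}_G(\mathcal O_0\otimes\rho,\mathcal O_{Z_{y'}})$. Lemma 2(a) for the pair $(y',\beta_1)$, with target point $y$, gives a surjection $\mathcal O_{Z_y}\to Q_{\beta_1}$ with kernel isomorphic to $\mathcal O_0\otimes\rho$. The inclusion of this kernel is a map $\beta\neq0$ at $y$ with $Q_\beta\cong Q_{\beta_1}$. Now $Q_\beta$ is a quotient of $\mathcal O_{Z_{y'}}$, and Lemma 2(a) for $(y,\beta)$, with target point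 $y'$, gives $b_2(y')=1$.

**Step 5: $b_2\equiv0$ is type (II).** Then $b_1=b_0$, and (3) is a resolution $0\to R^{b_0}\to R^{b_0}\to E_y\to0$. As in Step 2, $E$ is Cohen–Macaulay of pure dimension $2$ with local projective dimension $1$. Here $g\equiv0$ and $s\not\equiv0$.

The remaining case is $b_2\equiv1$ on $\Sigma$.

## 8. Linear parts of the resolution and the curve $C$

Assume $k=0$ and $b_2\equiv1$ on $\Sigma$. The goal is $E\cong\mathcal O_C(-1)$ with $C\cong\mathbb P^1$. Fix $y\in\Sigma$, $R=\mathcal O_{Y,y}$, $U=\mathfrak m_y/\mathfrak m_y^2$ (of dimension $3$). The complex (3) is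
$$P:\quad R\xrightarrow{\ B\ }R^{b_1}\xrightarrow{\ A\ }R^{b_0},\qquad b_1=b_0+1 .$$

**Step 1: $\Sigma$ is the zero locus of $B$ near $y$.** For $y'$ near $y$, $\operatorname{Ext}^2(E,\mathcal O_{y'})$ is the cokernel of the transpose of $B(y')$, a map to a one-dimensional space. So $b_2(y')=1$ iff $B$ vanishes at $y'$. Since $b_2$ is $1$ on $\Sigma$ and $0$ off $\Sigma$, we get $\Sigma=V(B)$ near $y$ as sets.

**Step 2: Lemma 2(b) in terms of linear parts.** We translate the surjectivity into linear algebra. Let $x_1,x_2,x_3$ be a regular system of parameters, $e_i\in U$ the class of $x_i$, and $\mathcal K$ the Koszul complex $\mathcal K^{-i}=R\otimes\Lambda^iU$, with $d(e_i)=x_i$, $d(e_i\wedge e_j)=x_ie_j-x_je_i$. It is the minimal resolution of $k=\mathcal O_y$. Let $0\ne\beta\in(k^{b_0})^*=\operatorname{Hom}(E,\mathcal O_y)$. It lifts to a map of complexes $\tilde\beta\colon P\to\mathcal K$. By minimality $\operatorname{Ext}^2(\mathcal O_y,\mathcal O_y)=(\Lambda^2U)^*$ and $\operatorname{Ext}^2(E,\mathcal O_y)=(P^{-2}\otimes k)^*$, a one-dimensional space, and composition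 with $\beta$ is precomposition with $\tilde\beta^{-2}\otimes k$. By Lemma 2(b) this map is surjective, so it is nonzero:
$$\lambda(\beta):=(\tilde\beta^{-2}\otimes k)(1)\in\Lambda^2U\quad\text{is nonzero.}$$

To compute $\lambda(\beta)$, let $\tilde\beta^0=\hat\beta\colon R^{b_0}\to R$ be a lift of $\beta$ and write $(\hat\beta A)_l=\sum_ix_ic_{i,l}$. Then $\tilde\beta^{-1}(v)=\sum_{i,l}c_{i,l}v_l\,e_i$ is a valid choice, since $d$ of it is $\hat\beta Av$. The map $\tilde\beta^{-2}$ satisfies
$$d\,\tilde\beta^{-2}(1)=\tilde\beta^{-1}(B)=\sum_lB_l\sum_ic_{i,l}\,e_i\in\mathfrak m_y\otimes U .$$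
Reduce the coefficients modulo $\mathfrak m_y^2$, so that both sides lie in $U\otimes U$, the first factor being the coefficient. If $\tilde\beta^{-2}(1)=\sum_{i<j}\lambda_{ij}\,e_i\wedge e_j$, the left side becomes $\sum_{i<j}\bar\lambda_{ij}(e_i\otimes e_j-e_j\otimes e_i)$, with $\bar\lambda_{ij}\in k$. On the right, $\sum_i\bar c_{i,l}e_i$ is the class of $(\hat\beta A)_l$ in $U$, which is $(\beta\bar A)_l$. So
$$\iota(\lambda(\beta))=\sum_l\bar B_l\otimes(\beta\bar A)_l\in U\otimes U,\tag{6}$$
where $\iota\colon\Lambda^2U\hookrightarrow U\otimes U$ is $u\wedge v\mapsto u\otimes v-v\otimes u$, and $\bar A,\bar B$ are the classes of the entries in $U$. By (6), $\lambda$ is linear in $\beta$. As $\lambda(\beta)\neq0$ for $\beta\ne0$, it is injective.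

For a sanity check take $E=R/(f,h)$ with $f,h$ part of a system of parameters, $A=(f,h)$ and $B=\binom{-h}{f}$. For $\beta=1$ the right side of (6) is $\bar f\otimes\bar h-\bar h\otimes\bar f$, so $\lambda(1)=\bar f\wedge\bar h$.

**Step 3: $b_0(y)=1$.** Let $U''=\operatorname{span}(\bar B_l)\subset U$. By (6), $\iota(\lambda(\beta))$ is antisymmetric and lies in $U''\otimes U$, hence also in $U\otimes U''$, hence in $(U''\otimes U)\cap(U\otimes U'')=U''\otimes U''$. So $\operatorname{im}\lambda\subset\Lambda^2U''$. Suppose $b_0\ge2$. Then injectivity of $\lambda$ gives $\dim\Lambda^2U''\ge2$, so $\dim U''=3$ and $U''=U$. By Nakayama the entries of $B$ generate $\mathfrak m_y$, and by Step 1 $\Sigma=V(B)=\{y\}$ near $y$. But $\Sigma$ has no isolated point (Section 7, Step 3). So $b_0=1$ and $b_1=2$.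

**Step 4: $\Sigma$ is a smooth curve near $y$.** Write $A=(f,h)$. By (6) with $\beta=1$, the tensor $\bar B_1\otimes\bar f+\bar B_2\otimes\bar h$ is antisymmetric and nonzero. A nonzero antisymmetric tensor has even rank, so its rank is not $1$. If $\bar f,\bar h$ were linearly dependent, the tensor would be a single product and have rank at most $1$. So $\bar f,\bar h$ are independent in $U$, and $E_y\cong R/(f,h)$ is the structure sheaf of a smooth curve germ.

Since $y\in\Sigma$ was arbitrary, $E$ is a line bundle on a smooth curve $C$, with underlying set $\Sigma\subset\tau^{-1}(0)$. As $\tau$ is proper, $C$ is a complete smooth curve, hence projective. It is connected: otherwise $\operatorname{End}(E)$ would have dimension at least $2$, but $\operatorname{End}(E)=\operatorname{End}_G(\mathcal O_0\otimes\rho)=\mathbb C$.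

**Step 5: $C\cong\mathbb P^1$.** We parametrize the clusters in $C$ by a projective space. Fix $y_0\in C$, $\beta_0\ne0$ at $y_0$, and put $Q=Q_{\beta_0}$, $J=\ker(S\to\mathcal O_{Z_{y_0}}\to Q)$. For every $y'\in C$ there is a surjection $\mathcal O_{Z_{y'}}\to Q$ with kernel isomorphic to $\mathcal O_0\otimes\rho$: for $y'=y_0$ it is the quotient map, and for $y'\neq y_0$ it comes from Lemma 2(a), as $b_2(y')=1$. It sends $1$ to a nonzero multiple of $\bar1$, so the composite $S\to\mathcal O_{Z_{y'}}\to Q$ has kernel $J$. Therefore
$$I_{Z_{y'}}\subset J,\qquad J/I_{Z_{y'}}\cong\mathcal O_0\otimes\rho .\tag{7}$$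
Conversely, let $H=\operatorname{Hom}_G(J,\mathcal O_0\otimes\rho)$, which is finite-dimensional because $J/\mathfrak mJ$ is. For $0\neq h\in H$, $h$ is surjective as its target is simple, and $S/\ker h\cong Q\oplus\rho\cong\mathbb C[G]$ as representations. So $\ker h$ is the ideal of a $G$-cluster, whose socle contains $J/\ker h\cong\mathcal O_0\otimes\rho$; it is a point of $\Sigma=C$. By (7) every point of $C$ arises this way. By Schur's lemma $\ker h$ determines $h$ up to a scalar. So the lines in $H$ correspond bijectively to the points of $C$.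

This bijection is a morphism. Over $\mathbb P(H)$, the space of lines in $H$, the inclusion $\mathcal O(-1)\subset H\otimes\mathcal O$ gives a surjective equivariant map $J\otimes\mathcal O\to\rho\otimes\mathcal O(1)$, linear over $S$, which over $[h]$ is $h$ up to scalar. Then
$$S\otimes\mathcal O\,/\ker\big(J\otimes\mathcal O\to\rho\otimes\mathcal O(1)\big)$$
is an extension of $Q\otimes\mathcal O$ by $\rho\otimes\mathcal O(1)$, so it is locally free over $\mathbb P(H)$, and it is a flat family of $G$-clusters. The moduli property of $Y$ gives a morphism $\mathbb P(H)\to Y$ that is bijective onto $C$. Hence $\dim\mathbb P(H)=\dim C=1$, and $\mathbb P^1$ maps onto the smooth projective curve $C$. By Lüroth's theorem $C\cong\mathbb P^1$.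

**Step 6: the degree is $-1$.** The unit section identifies $\mathcal O_Y$ with $(p_*\mathcal O_{\mathcal Z})^G$, because $\mathcal O_{Z_y}^G=\mathbb C\cdot1$ for all $y$. So (1) with $\sigma=\rho_0$ gives $R\Gamma(Y,E)=R\Gamma(\mathbb C^3,\Phi(E))^G=\rho^G=0$. A line bundle on $\mathbb P^1$ without cohomology has degree $-1$. Thus $E\cong\mathcal O_C(-1)$: this is type (I). By Steps 3 and 1, $s=b_0=1$ and $g=b_2=1$ on $C$, and both vanish elsewhere.

**Step 7: the equivalences with $(s,g)$.** The cases above are exhaustive, and each of them leads to one of the types together with its condition on $(s,g)$. The three descriptions of $E$ are mutually exclusive, by degree and dimension of support, so exactly one type holds. The three conditions on $(s,g)$ are mutually exclusive as well. So each type is equivalent to its condition. (In type (I) the curve is $\{s\neq0\}$, so it is the same curve in both places.)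

## 9. The line bundle $\delta_\rho$

It remains to read off the type from $\delta_\rho$. Recall that the determinant of a bounded complex of vector bundles is the alternating tensor product of the top exterior powers, that it depends only on the object of $D(Y)$ for $Y$ smooth, and that it is multiplicative in triangles. For a torsion sheaf $T$,
$$\det T\cong\mathcal O\Big(\sum_D\operatorname{length}(T_D)\,D\Big),\tag{8}$$
the sum running over prime divisors, with $T_D$ the stalk at the generic point of $D$. For $T=\mathcal O_D$ this follows from $0\to\mathcal O(-D)\to\mathcal O\to\mathcal O_D\to0$; in general $\det T$ has a canonical rational trivialization where $T=0$, and its divisor is computed at codimension-one points by elementary divisors.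

**Step 1: $\Psi(\mathcal O_{\mathbb C^3}\otimes\sigma)=R_\sigma^\vee$.** This computes $\Psi$ on the terms of a resolution of $\mathcal O_0\otimes\rho$. For $A\in D(Y)$, in all degrees and by (1),
$$R\mathrm{Hom}(\Psi(\mathcal O_{\mathbb C^3}\otimes\sigma),A)=R\mathrm{Hom}_G(\mathcal O_{\mathbb C^3}\otimes\sigma,\Phi(A))=R\Gamma(Y,A\otimes R_\sigma)=R\mathrm{Hom}(R_\sigma^\vee,A),$$
naturally in $A$. So $\Psi(\mathcal O_{\mathbb C^3}\otimes\sigma)\cong R_\sigma^\vee$.

**Step 2: $\det E\cong\delta_\rho$.** The Koszul resolution of $\mathcal O_0\otimes\rho$ has the term $\mathcal O\otimes\Lambda^iV^*\otimes\rho$ in degree $-i$, $0\le i\le3$. Apply $\Psi$ and take determinants: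
$$\det E\cong(\det R_\rho)^{-1}\otimes\det R_{V^*\otimes\rho}\otimes(\det R_{\Lambda^2V^*\otimes\rho})^{-1}\otimes\det R_{\Lambda^3V^*\otimes\rho}.$$
As $G\subset\operatorname{SL}(3,\mathbb C)$, $\Lambda^3V^*\cong\rho_0$ and $\Lambda^2V^*\cong V$. The outer factors cancel, and $\det E\cong\det R_{V^*\otimes\rho}\otimes(\det R_{V\otimes\rho})^{-1}=\delta_\rho$.

**Step 3: each type determines the shape of $\delta_\rho$.** Use (8). In type (I), $E$ is supported in codimension $2$, so $\det E\cong\mathcal O$. In type (II), $\det E\cong\mathcal O(D)$, and in type (III), $\det E=(\det F)^{-1}\cong\mathcal O(-D)$, with $D>0$ supported in $\operatorname{Supp}E\subset\tau^{-1}(0)$.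

**Step 4: the three shapes exclude each other.** If two of them held at once, then $\mathcal O(D)\cong\mathcal O$ for some effective $D\neq0$ supported in $\tau^{-1}(0)$ (in the case $\mathcal O(D_1)\cong\mathcal O(-D_2)$ take $D=D_1+D_2$). Then $D=\operatorname{div}(f)$ with $f\in\Gamma(Y,\mathcal O_Y)=\mathcal O(\mathbb C^3/G)$, where the equality holds because $\tau$ is proper and birational and $\mathbb C^3/G$ is normal. As $f$ does not vanish on $Y\setminus\tau^{-1}(0)$ and $\tau$ is surjective, $f$ is invertible on $(\mathbb C^3/G)\setminus\{0\}$. By normality $f^{-1}$ extends over $0$. So $f$ is a unit and $D=0$, a contradiction.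

As the types are exhaustive, Steps 3 and 4 give the stated equivalences. $\blacksquare$

## 10. $\delta_\rho$ for $\frac13(1,1,1)$ and $\frac12(1,1,0)$

All three types occur, and the line bundle $\delta_\rho$ detects them without any knowledge of $E$.

For $\frac13(1,1,1)$ we have $V^*=3\chi$, $V=3\chi^2$, $R_1=\mathcal O$, $R_\chi=\mathcal O(1)$, $R_{\chi^2}=\mathcal O(2)$, and $\mathcal O_Y(\mathbb P^2)=\mathcal O(-3)$, the normal bundle of the zero section pulled back to $Y$. Then $V^*\otimes\chi^2=3\cdot1$ and $V\otimes\chi^2=3\chi$, so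
$$\delta_{\chi^2}=\mathcal O\otimes\mathcal O(3)^{-1}=\mathcal O(-3)=\mathcal O_Y(\mathbb P^2),$$
which is type (II). Likewise $V^*\otimes\chi=3\chi^2$ and $V\otimes\chi=3\cdot1$, so
$$\delta_\chi=\mathcal O(6)=\mathcal O_Y(-2\,\mathbb P^2),$$
which is type (III). The multiplicities $1$ and $2$ are the ranks on $\mathbb P^2$ of $\mathcal O_{\mathbb P^2}(-2)$ and of $\Omega^1_{\mathbb P^2}(-1)$, the two sheaves found in Section 1.

For $\frac12(1,1,0)$ the fiber $\tau^{-1}(0)$ is a curve, so no sheaf supported in it has dimension $2$, and the nontrivial character $\chi$ has type (I). In agreement with this, $V\cong V^*$, so $\delta_\chi\cong\mathcal O$.
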